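# The constant $2^n$ for normal families and fixed points of iterates

## 1. The maps $az^2$ and the number $2^n$

Take $f_a(z)=az^2$ with $a\ne0$, on any domain containing $0$, say the plane. Its iterates can be written down:
$$f_a^n(z)=a^{2^n-1}z^{2^n}.$$
The fixed points of $f_a^n$ are $0$ and the solutions of $(az)^{2^n-1}=1$. At $0$ the derivative of $f_a^n$ is $0$. At each of the other $2^n-1$ points it is
$$(f_a^n)'(z)=2^n a^{2^n-1}z^{2^n-1}=2^n .$$
So, whatever $a$ is, all derivatives at fixed points of $f_a^n$ are bounded by $2^n$. Yet as $a\to\infty$ the maps have no limit near $0$: they send $0$ to $0$ and tend to $\infty$ everywhere else.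

With $az^3$ the same computation gives $3^n$ in place of $2^n$. Is there a family that does the same with a bound below $2^n$? To try this, let us stay with quadratic maps and take $n=2$. Up to an affine change of coordinates, $f(z)=z^2+c$. Write $w^2=1-4c$. The fixed points of $f$ are $(1\pm w)/2$, with derivatives $1\pm w$, so they contribute the derivatives $(1\pm w)^2$ for $f^2$. The remaining fixed points of $f^2$ are the roots $z_1,z_2$ of $z^2+z+1+c$. Since $f(z_1)=-1-z_1=z_2$, the derivative of $f^2$ there is $4z_1z_2=4(1+c)=5-w^2$. Suppose all these numbers have modulus at most $4$. From $|1\pm w|\le2$ we get $1+|w|^2+2|\mathrm{Re}\,w|\le4$, and from $|5-w^2|\le4$ we get $\mathrm{Re}\,w^2\ge1$. Hence $(\mathrm{Re}\,w)^2=\mathrm{Re}\,w^2+(\mathrm{Im}\,w)^2\ge1$, so $|w|^2\le3-2|\mathrm{Re}\,w|\le1$. Thus $|w|=|\mathrm{Re}\,w|=1$, that is $w=\pm1$ and $c=0$. Among quadratic polynomials with $n=2$, the bound $4$ singles out $z^2$, and nothing lies below it.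

Now the general setting.

**Definition (iterates, multipliers, normality).** Let $D\subset\mathbb C$ be a domain and $f:D\to\mathbb C$ holomorphic. Put $D_1=D$, $f^1=f$, and for $n\ge2$ put $D_n=f^{-1}(D_{n-1})$, $f^n=f^{n-1}\circ f$ on $D_n$, so that $D_{n+1}\subset D_n\subset D$. A *fixed point of $f^n$* is a $\xi\in D_n$ with $f^n(\xi)=\xi$. Its *multiplier* is $(f^n)'(\xi)$. A family of holomorphic functions on $D$ is *normal* if every sequence in it has a subsequence converging locally uniformly on $D$, where convergence to $\infty$ is allowed.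

For instance, if $D$ is the unit disc and $f(z)=z+1$, then $D_2=\{z\in D:|z+1|<1\}$, and no $f^n$ has a fixed point. Three remarks will be used constantly. Affine conjugation preserves multipliers. By the chain rule the multiplier of $\xi$ is the product of $f'$ over $\xi,f(\xi),\dots,f^{n-1}(\xi)$; hence it is the same at all points of a cycle, and a fixed point of $f$ with multiplier $\mu$ is a fixed point of $f^n$ with multiplier $\mu^n$. If $D'\subset D$, fixed points of $(f|_{D'})^n$ are fixed points of $f^n$.

Bergweiler's theorem says: for each $n\ge2$ there is a constant $K_n>1$ such that, for every domain $D$, every family of holomorphic $f:D\to\mathbb C$ with $|(f^n)'(\xi)|\le K_n$ for all fixed points $\xi$ of $f^n$ is normal. The family $\{az^2\}$ shows that $K_n=2^n$ is not allowed. The following statement is the conjecture, taken from Walter Bergweiler, "Normal families and fixed points of iterates", arXiv:1001.4511 (2010), that we prove here.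

**Theorem 1.** Let $D\subset\mathbb C$ be a domain, $n\ge2$ and $\varepsilon>0$. Let $\mathcal F$ be the family of all holomorphic $f:D\to\mathbb C$ such that $|(f^n)'(\xi)|\le2^n-\varepsilon$ for all fixed points $\xi$ of $f^n$. Then $\mathcal F$ is normal.

The restriction $n\ge2$ is essential. The functions $f_k(z)=z+e^{kz}$ have no fixed points, so for $n=1$ any hypothesis on multipliers holds. But $f_k(z)\to z$ for $\mathrm{Re}\,z<0$, while $|f_k(z)|\ge e^{k\,\mathrm{Re}\,z}-|z|\to\infty$ for $\mathrm{Re}\,z>0$, so normality fails near every point of the imaginary axis.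

## 2. Irregular points and three further statements

Write $D(a,r)$ for the open disc and $f^\#=|f'|/(1+|f|^2)$ for the spherical derivative; note $(1/f)^\#=f^\#$. Marty's theorem says that a family is normal on an open set if and only if the functions $f^\#$ are locally uniformly bounded there.

**Definition (irregular point).** A point $a\in D$ is *irregular* for a sequence $(f_k)$ of holomorphic functions on $D$ if $f_k^\#(z_k)\to\infty$ for some $z_k\to a$.

For $f_k(z)=kz^2$ we have $f_k^\#(z)=2k|z|/(1+k^2|z|^4)$. At $z_k=k^{-1/2}$ this equals $\sqrt k$, so $0$ is irregular, although $f_k^\#(0)=0$ for all $k$.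

Irregularity is inherited by subsequences. If $\{f_k\}$ is not normal on an open set $\Omega\subset D$, then by Marty $f_k^\#$ is unbounded on some compact $K\subset\Omega$; each single $f_k^\#$ is bounded on $K$, so along a subsequence $f_k^\#(z_k)\to\infty$ with $z_k\to a\in K$. Thus some subsequence has an irregular point in $\Omega$. Conversely, if $f_k$ converges locally uniformly near $a$, to a holomorphic function or to $\infty$, then $a$ is not irregular.

**Theorem 2 (local form).** Let $f_k:D\to\mathbb C$ be holomorphic, $a\in D$ irregular for $(f_k)$, $n\ge2$, $\overline{D(a,r)}\subset D$, and let $\Lambda_k(r)$ be the supremum ($0$ if there are none) of $|(f_k^n)'(\xi)|$ over the fixed points $\xi$ of $(f_k|_{D(a,r)})^n$. Then $\liminf_k\Lambda_k(r)\ge2^n$.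

Theorem 2 implies Theorem 1. If $\mathcal F$ is not normal, there are $f_k\in\mathcal F$ with an irregular point $a\in D$, while $\Lambda_k(r)\le\max(2^n-\varepsilon,0)<2^n$ for all $k$, a contradiction.

**Theorem 3.** Let $F$ be entire, not of the form $\alpha z+\beta$, and $n\ge2$. If $F$ is transcendental, the multipliers of the fixed points of $F^n$ are unbounded. If $F$ is a polynomial, some fixed point of $F^n$ has multiplier $\lambda$ with $|\lambda|\ge2^n$; and if all satisfy $|\lambda|\le2^n$, then $F$ is affinely conjugate to $z^2$.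

**Theorem 4 (sharpness and rigidity; not needed for Theorem 1).** (a) Theorem 1 fails if the hypothesis is replaced by "$|(f^n)'(\xi)|<2^n$ for all fixed points $\xi$ of $f^n$". (b) If in Theorem 2 $\limsup_k\Lambda_k(r)\le2^n$, then every subsequence of $(f_k)$ has a further subsequence with affine maps $L_k(y)=q_k+\alpha_ky$, $q_k\to a$, $\alpha_k\to0$, such that $L_k^{-1}\circ f_k\circ L_k\to z^2$ locally uniformly on $\mathbb C$.

## 3. Why the usual rescaling loses the iterates

The standard tool at an irregular point is Zalcman's rescaling. We prove it, since we need it, and then look at what it does to $kz^2$.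

**Lemma 1 (Zalcman).** If $a$ is irregular for $(f_k)$, then, after passing to a subsequence, there are $\zeta_k\to a$ and $\rho_k\to0^+$ such that $f_k(\zeta_k+\rho_ky)\to g(y)$ locally uniformly on $\mathbb C$, with $g$ nonconstant entire.

*Proof.* Let $z_k\to a$ with $f_k^\#(z_k)\to\infty$, and put $r_k=f_k^\#(z_k)^{-1/2}$, so $r_k\to0$ and $r_kf_k^\#(z_k)\to\infty$. Let $\zeta_k$ maximize $(r_k-|z-z_k|)f_k^\#(z)$ on $|z-z_k|\le r_k$; the maximum is positive. Put $\rho_k=1/f_k^\#(\zeta_k)$ and $R_k=r_k-|\zeta_k-z_k|>0$. Then $R_k/\rho_k\ge r_kf_k^\#(z_k)\to\infty$. As $R_k\le r_k\to0$, we get $\rho_k\to0$ and $\zeta_k\to a$. For $|y|\le S$ and large $k$ the point $\zeta_k+\rho_ky$ satisfies $r_k-|\zeta_k+\rho_ky-z_k|\ge R_k-S\rho_k>0$, so by maximality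
$$\rho_kf_k^\#(\zeta_k+\rho_ky)\le\frac{R_k}{R_k-S\rho_k}\to1 .$$
The left side is the spherical derivative of $y\mapsto f_k(\zeta_k+\rho_ky)$. By Marty's theorem a subsequence converges locally uniformly on $\mathbb C$ to some $g$, with $g^\#(0)=1$. So $g$ is nonconstant, hence not $\infty$, hence entire. $\square$

One would like to say: $g$ is a nonlinear entire function, find a fixed point of $g^n$ with large multiplier, and carry it back to $f_k$. This stops at the first iterate. The rescaling changes the variable but not the values, so it is not a conjugation, and $g^n$ is not the limit of anything built from $f_k^n$. For $f_k(z)=kz^2$, take $\rho_k=k^{-1/2}$ and center $0$: then $f_k(\rho_ky)=y^2$, but $f_k^2(\rho_ky)=k^3\rho_k^4y^4=ky^4$ does not converge. The fixed points of $f_k^n$ other than $0$ lie on $|z|=1/k$, that is on $|y|=k^{-1/2}$. They all collapse to $y=0$ and are invisible to $g$.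

What we want is a rescaling by *conjugation*,
$$F_k(y)=\frac{f_k(p_k+\rho_ky)-p_k}{\rho_k}. \tag{1}$$
Then multipliers do pass to the limit, and Theorem 3 finishes the proof. For $kz^2$ with $p_k=0$ we get $F_k(y)=k\rho_ky^2$, which shows both dangers: $\rho_k$ too small gives an affine limit (here $0$), too large gives $\infty$. The choice $\rho_k=3/k$ gives $3y^2$. For general $f_k$ we do not know in advance that (1) converges for any choice of $p_k,\rho_k$. So we first show that bounded multipliers make a sequence *nearly* normal (Lemma 4): it can misbehave at only one point. Zalcman's lemma is used there, with inverse branches instead of iterates of $g$.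

## 4. Contracting inverse branches and simple islands

**Lemma 2.** If $0<s<\eta/2$, $\Phi:D(a,\eta)\to D(a,s)$ is holomorphic, and $f^n\circ\Phi=\mathrm{id}$ (all intermediate images lying in the domain of $f$), then $f^n$ has a fixed point $\xi\in D(a,s)$ with
$$|(f^n)'(\xi)|\ge\frac{\eta-s}{s}. \tag{2}$$

*Proof.* $\Phi$ maps $\overline{D(a,s)}$ into $D(a,s)$, so by Brouwer's theorem it has a fixed point $\xi\in D(a,s)$. Then $f^n(\xi)=f^n(\Phi(\xi))=\xi$. Since $D(\xi,\eta-s)\subset D(a,\eta)$ and $|\Phi-a|<s$ there, Cauchy's estimate gives $|\Phi'(\xi)|\le s/(\eta-s)$. Finally $(f^n)'(\xi)\Phi'(\xi)=1$. $\square$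

To produce such $\Phi$ we need inverse branches, and a count of them. If $f:U\to V$ is proper and $B\subset V$ is a domain, call a component of $f^{-1}(B)$ that is mapped biholomorphically onto $B$ a *simple island* over $B$.

**Lemma 3.** Let $U$ be a simply connected plane domain, $V$ a disc, $f:U\to V$ proper holomorphic of degree $m$, and $B_1,\dots,B_q\subset V$ disjoint simply connected domains. Then there are at least $(q-2)m+2$ simple islands over $B_1,\dots,B_q$ in total.

*Proof.* By Riemann–Hurwitz $1=\chi(U)=m\chi(V)-r=m-r$, so $f$ has $r=m-1$ critical points in $U$, counted with multiplicity. A component $I$ of $f^{-1}(B_j)$ is mapped properly onto $B_j$, with some degree $e_I$. Riemann–Hurwitz gives $\chi(I)=e_I-r_I$, where $r_I$ is the number of critical points in $I$; as $I$ is a plane domain, $\chi(I)\le1$, so $r_I\ge e_I-1$. The components are disjoint, so $\sum_I(e_I-1)\le m-1$, while $\sum_Ie_I=qm$. Hence the number $N_0$ of components is at least $qm-(m-1)$. If $\nu$ of them are simple, then $qm\ge\nu+2(N_0-\nu)$, so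 $\nu\ge2N_0-qm\ge(q-2)m+2$. $\square$

For $f(z)=z^2$ on the unit disc ($m=2$), with $B_1=D(0,\frac14)$ and $B_2=D(\frac12,\frac18)$, the preimage of $B_1$ is the single disc $D(0,\frac12)$, of degree $2$, and there are two simple islands over $B_2$. The bound $(2-2)\cdot2+2=2$ is attained.

We also need Nevanlinna's theorem: for a nonconstant entire $g$ there are at most two $w\in\mathbb C$ such that $g$ has no simple $w$-point. For $g=\cos$ these are $w=\pm1$, because $\cos z=\pm1$ forces $\sin z=0$.

## 5. Bounded multipliers allow one bad point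

**Lemma 4.** Let $n\ge2$, $C\ge1$, $D$ a domain, $f_k:D\to\mathbb C$ holomorphic with $|(f_k^n)'(\xi)|\le C$ for all fixed points $\xi$ of $f_k^n$. After passing to a subsequence, either

(i) $f_k$ converges locally uniformly on $D$ to a holomorphic function or to $\infty$; or

(ii) there is $a\in D$, irregular for $(f_k)$, with $f_k\to\infty$ locally uniformly on $D\setminus\{a\}$. In this case, for each $s>0$, $f_k$ has a zero in $D(a,s)$ for all large $k$.

The sequence $kz^2$ is of type (ii). The sequence $z+e^{kz}$ of Section 1, with a whole line of irregular points, is excluded because $n\ge2$.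

*Proof.* Assume no subsequence satisfies (i). Then $\{f_k\}$ is not normal, and after passing to a subsequence there is an irregular point $a_1$. Suppose distinct irregular points $a_1,\dots,a_m$ have been found. If $\{f_k\}$ is normal on $D\setminus\{a_1,\dots,a_m\}$, pass to a subsequence converging there and stop. Otherwise pass to a subsequence with a new irregular point $a_{m+1}$ in this set; the old ones stay irregular.

**Step 1: five irregular points are impossible.** This step shows that the procedure stops. Suppose $a_1,\dots,a_5$ are irregular. By Lemma 1, after passing to subsequences, there are $\zeta_k^{(i)}\to a_i$, $\rho_k^{(i)}\to0^+$ with $f_k(\zeta_k^{(i)}+\rho_k^{(i)}y)\to g_i(y)$, $g_i$ nonconstant entire. Write $i\to j$ if $g_i$ has a simple $a_j$-point ($i=j$ is allowed). By Nevanlinna, for each $i$ the relation $i\to j$ fails for at most two $j$.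

If $i\to j$, let $y_0$ be a simple $a_j$-point of $g_i$, and $t>0$ such that $g_i-a_j$ has in $\overline{D(y_0,t)}$ only the zero $y_0$. By Rouché there is $\eta>0$ such that for large $k$ every $w\in D(a_j,\eta)$ is taken by $y\mapsto f_k(\zeta_k^{(i)}+\rho_k^{(i)}y)$ exactly once in $D(y_0,t)$. The map taking $w$ to this $y$ is the inverse of a holomorphic bijection, hence holomorphic. Followed by $y\mapsto\zeta_k^{(i)}+\rho_k^{(i)}y$, it is a holomorphic map
$$\varphi_{ij}:D(a_j,\eta)\to D(a_i,s_k)\subset D,\qquad f_k\circ\varphi_{ij}=\mathrm{id},\qquad s_k\to0 .$$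
There are finitely many pairs, so we take $\eta$ and $s_k$ common to all of them.

There are at most $10$ failing pairs and $5$ targets, so for some $v$ at most two $i$ fail $i\to v$. Choose $v_0=v\to v_1\to\dots\to v_{n-2}$ arbitrarily. Then choose $v_{n-1}$ with $v_{n-2}\to v_{n-1}\to v$: the first arrow excludes at most two indices, the second at most two, and there are five. For $s_k<\eta/2$ put
$$\Phi=\varphi_{v_0v_1}\circ\varphi_{v_1v_2}\circ\cdots\circ\varphi_{v_{n-1}v}:D(a_v,\eta)\to D(a_v,s_k).$$
The composition makes sense because each $\varphi_{ij}$ lands in $D(a_i,s_k)\subset D(a_i,\eta)$, where the next map is defined. Then $f_k^n\circ\Phi=\mathrm{id}$, and Lemma 2 gives a fixed point of $f_k^n$ with multiplier of modulus at least $(\eta-s_k)/s_k\to\infty$, a contradiction.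

**Step 2: off the irregular points the limit is $\infty$, and zeros accumulate at each of them.** This prepares the proper maps of Step 3. We now have $1\le m\le4$ and $f_k$ converging on the domain $D\setminus S$, $S=\{a_1,\dots,a_m\}$, to a holomorphic function or to $\infty$. If the limit were holomorphic, the $f_k$ would be uniformly bounded on a small circle about $a_1$, hence inside it by the maximum principle, and $a_1$ would not be irregular. So $f_k\to\infty$ on $D\setminus S$. Moreover, for each $i$ and each small $s$, $f_k$ has a zero in $D(a_i,s)$ for all large $k$. Otherwise, for infinitely many $k$, $1/f_k$ would be holomorphic in $D(a_i,s)$ and tend to $0$ uniformly on the circle $|z-a_i|=s/2$, hence uniformly inside it. Then $f_k^\#=(1/f_k)^\#$ would be bounded near $a_i$ for these $k$, against irregularity.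

**Step 3: $m=1$.** This step leaves exactly alternative (ii). Suppose $m\ge2$; write $a=a_1$, $b=a_2$. Choose $\delta>0$ such that $\overline{D(a,\delta)},\overline{D(b,\delta)}\subset D$ are disjoint and contain no other point of $S$, and $R$ such that both lie in $V=D(0,R)$. Put $B_a=D(a,\delta)$, $B_b=D(b,\delta)$. Fix $s\in(0,\delta/2)$ with $(\delta-s)/s>C$. For large $k$, writing $f=f_k$, we have $|f|>R$ on $s\le|z-a|\le\delta$ and on $s\le|z-b|\le\delta$, and $f$ has zeros in $D(a,s)$ and in $D(b,s)$. Let $U\subset D(a,s)$ and $W\subset D(b,s)$ be components of $\{|f|<R\}$ containing zeros of $f$. On their boundaries $|f|=R$, so $f:U\to V$ and $f:W\to V$ are proper. They are simply connected: inside a Jordan curve in $U$ we have $|f|<R$ by the maximum principle, so its interior lies in $U$; likewise for $W$. Let $m_U=\deg f|_U$.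

If $U$ had a simple island over $B_a$, the inverse branch $B_a\to U\subset D(a,s)$ and Lemma 2 with exponent $1$ would give a fixed point of $f$ with multiplier of modulus $>C\ge1$, hence one of $f^n$ with multiplier of modulus $>C^n\ge C$: a contradiction. Likewise $W$ has no simple island over $B_b$. Lemma 3 with the two discs $B_a,B_b$ gives at least two simple islands in each of $U$, $W$. So $U$ has at least two simple islands over $B_b$, and $W$ has one over $B_a$. In other words, one can go backwards from $B_b$ into $U$ and from $B_a$ into $W$. To build a loop of length exactly $n$ we must be able to linger near $a$.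

*Claim.* For each $j\ge1$, $U$ contains two disjoint domains $I_j,I_j'$ mapped biholomorphically onto $B_b$ by $f^j$, with all $f^i(I_j),f^i(I_j')$, $i<j$, contained in $U$. For $j=1$ this was just shown. Given $I_j,I_j'$, apply Lemma 3 to $f|_U$ and the three domains $B_b,I_j,I_j'$. They lie in $V$; they are disjoint because $I_j,I_j'\subset U\subset B_a$; and $I_j,I_j'$ are simply connected because they are biholomorphic to $B_b$. There are at least $m_U+2$ simple islands, and at most $m_U$ of them over $B_b$, so at least two lie over $I_j$ or $I_j'$. These serve as $I_{j+1},I_{j+1}'$, which proves the claim.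

Let $\alpha:B_b\to I_{n-1}\subset D(a,s)$ be inverse to $f^{n-1}$ (here $n\ge2$ is used) and $\beta:B_a\to W\subset B_b$ an inverse branch of $f$. Then $\Phi=\alpha\circ\beta:B_a\to D(a,s)$ satisfies $f^n\circ\Phi=f\circ\beta=\mathrm{id}$, and Lemma 2 gives a fixed point of $f^n$ with multiplier of modulus at least $(\delta-s)/s>C$: a contradiction. $\square$

## 6. Transcendental entire functions

This proves the first half of Theorem 3. Let $F$ be transcendental entire and suppose that all fixed points of $F^n$ have $|\lambda|\le C$, where $C\ge1$. By Picard's theorem some $a\in\mathbb C$ has infinitely many $a$-points $z_k\to\infty$. Put $F_k(y)=F(z_ky)/z_k$, which is conjugate to $F$. Then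
$$F_k(0)=\frac{F(0)}{z_k}\to0,\qquad F_k(1)=\frac a{z_k}\to0,\qquad \max_{|y|\le s}|F_k(y)|=\frac1{|z_k|}\max_{|z|\le s|z_k|}|F(z)|\to\infty$$
for each $s>0$, the last because $F$ is not affine (Cauchy's estimates). Apply Lemma 4 on $\mathbb C$. In case (i) the limit is finite at $0$, hence holomorphic, so the $F_k$ are bounded near $0$: impossible. In case (ii) $F_k\to\infty$ off one point, impossible because $F_k(0)\to0$ and $F_k(1)\to0$. $\square$

The polynomial half of Theorem 3 occupies Sections 8–12. We first see why it suffices.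

## 7. Blowing up at a fixed point: Theorem 3 implies Theorem 2

**Step 1: a blow-up by conjugation.** The aim is a limit of the form (1) which is neither $\infty$ nor affine. Let $(f_k)$ be as in Theorem 2 with $\Lambda_k(r)\le C:=2^n+1$ for all $k$. We claim: after passing to a subsequence there are $p_k\to a$, $\rho_k\to0^+$ such that the $F_k$ of (1) converge locally uniformly on $\mathbb C$ to an entire $F$ that is not of the form $\alpha z+\beta$.

Apply Lemma 4 to $f_k$ on $D(a,r)$. Since $a$ is irregular, (i) fails, so (ii) holds, and the exceptional point must be $a$. For each small $r'>0$ and all large $k$, $|f_k(z)|>|z|$ on $|z-a|=r'$, and $f_k$ has a zero in $D(a,r')$. By Rouché, $f_k(z)-z$ has a zero in $D(a,r')$. Hence for large $k$ there are fixed points $p_k$ of $f_k$ with $p_k\to a$. These are also fixed points of $f_k^n$, so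
$$|f_k'(p_k)|\le C^{1/n}=2(1+2^{-n})^{1/n}\le\sqrt5<3 .$$
Let $h_k(z)=f_k(p_k+z)-p_k$, so $h_k(0)=0$, and let $m_k(t)=\max_{|z|\le t}|h_k(z)/z|$ for $0<t\le r/4$ and large $k$. This is continuous and nondecreasing in $t$, and $m_k(0^+)=|f_k'(p_k)|<3$. For fixed $t$ we have $m_k(t)\to\infty$, because $f_k\to\infty$ uniformly on $t/2\le|z-a|\le3t/2$, which contains the circle $|z-p_k|=t$ for large $k$. So for large $k$ there is $\rho_k$ with $m_k(\rho_k)=3$, and $\rho_k\to0$.

With these choices $F_k(y)=h_k(\rho_ky)/\rho_k$ satisfies $F_k(0)=0$, $|F_k'(0)|=|f_k'(p_k)|\le\sqrt5$, $|F_k|\le3$ on $|y|\le1$, $\max_{|y|=1}|F_k|=3$, and its domains exhaust $\mathbb C$. Let $T>1$ and apply Lemma 4 to $F_k$ on $D(0,T)$, $k$ large; the fixed points of $(F_k|_{D(0,T)})^n$ correspond to fixed points of $(f_k|_{D(a,r)})^n$ with the same multipliers, so these are bounded by $C$. Case (ii) and the limit $\infty$ are excluded by $|F_k|\le3$ on the unit disc. So a subsequence converges on $D(0,T)$ to a holomorphic function. A diagonal sequence over $T=2,3,\dots$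 converges on $\mathbb C$ to an entire $F$ with $F(0)=0$, $|F'(0)|\le\sqrt5$, $\max_{|y|=1}|F|=3$. If $F(y)=\alpha y+\beta$, then $\beta=0$ and $|\alpha|=3>\sqrt5\ge|F'(0)|=|\alpha|$, a contradiction. This proves the claim.

**Step 2: multipliers of the limit come from $f_k$.** We compare $F$ with $(f_k)$. Let $F^n(\xi)=\xi$. Since $F$ is not affine, $F^n\not\equiv\mathrm{id}$; otherwise $F$ would be an injective entire function, hence affine. As $F_k^n\to F^n$ locally uniformly on $\mathbb C$, Hurwitz's theorem applied to $F_k^n-y$ gives fixed points $\xi_k\to\xi$ of $F_k^n$, and $(F_k^n)'(\xi_k)\to(F^n)'(\xi)$. The points $p_k+\rho_k\xi_k$ are fixed points of $f_k^n$ with the same multipliers, and their orbits $p_k+\rho_kF_k^j(\xi_k)$ tend to $a$, so they lie in $D(a,r)$ for large $k$. Therefore, along the subsequence,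
$$|(F^n)'(\xi)|\le\limsup_k\Lambda_k(r). \tag{3}$$

**Step 3: conclusion.** Here Theorem 3 gives the contradiction. If $\liminf_k\Lambda_k(r)<2^n$, pass to a subsequence with $\Lambda_k(r)\le C'<2^n$; $a$ remains irregular. The limit $F$ of Step 1 is entire and not affine, and by (3) all fixed points of $F^n$ satisfy $|\lambda|\le C'<2^n$. This contradicts Theorem 3. So Theorem 2, and with it Theorem 1, follows once the polynomial half of Theorem 3 is proved. $\square$

## 8. Two sums over the fixed points of $f^n$

Let $f$ be a polynomial of degree $d\ge2$. Conjugating by $z\mapsto cz$ we may assume that $f$ is monic. Fix the notation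
$$M=d^n,\qquad P(z)=f^n(z)-z=\prod_{i=1}^M(z-\xi_i),\qquad \lambda_i=(f^n)'(\xi_i)=P'(\xi_i)+1 .$$
Fixed points are listed with multiplicity as roots of $P$. For example $z^2+\frac14$ has the double fixed point $\frac12$, with multiplier $1$. In general, if some root is multiple, at least two of the $\lambda_i$ equal $1$. The identities of this section hold for all $n\ge1$.

**First identity.** If the roots are simple, then
$$\sum_{i=1}^M\frac1{\lambda_i-1}=0, \tag{4}$$
since the sum is $\sum_i1/P'(\xi_i)=\frac1{2\pi i}\oint dz/P$ over a large circle, and $M\ge2$.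

**Second identity.** Consider, with multiplicity and over a large circle,
$$s=\sum_{f(z)=y}f'(z)=\frac1{2\pi i}\oint\frac{f'(z)^2}{f(z)-y}\,dz .$$
It does not depend on $y$: its $y$-derivative is $\frac1{2\pi i}\oint f'^2/(f-y)^2\,dz=0$, as the integrand is $O(z^{-2})$. Put $e=s/d$. Then
$$\frac1M\sum_{i=1}^M\lambda_i=M-1+e^n. \tag{5}$$

*Proof of (5).* With $h=f^n$,
$$\sum_i\lambda_i=\frac1{2\pi i}\oint\frac{h'(h'-1)}{h-z}\,dz,\qquad\frac1{h-z}=\frac1h+\frac z{h^2}+O(z^{2-3M}).$$
Since $h'(h'-1)=O(z^{2M-2})$, the error term contributes an integrand $O(z^{-M})$, that is $0$. The remaining integrand is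
$$\frac{h'^2}h-\frac{h'}h+z\Big(\frac{h'}h\Big)^2-\frac{zh'}{h^2}.$$
Here $-h'/h$ contributes $-M$; $z(h'/h)^2=M^2/z+O(z^{-2})$ contributes $M^2$; and $zh'/h^2=O(z^{-M})$ contributes $0$. Finally $\frac1{2\pi i}\oint h'^2/h\,dz=\sum_{f^n(a)=0}(f^n)'(a)$, and this equals $s^n$ by induction on $n$: we have $(f^n)'(a)=f'(a)\,(f^{n-1})'(f(a))$, and summing first over all $a$ with $f(a)=b$ gives $s\,(f^{n-1})'(b)$, to be summed over $f^{n-1}(b)=0$. So $\sum_i\lambda_i=M^2-M+s^n$; divide by $M$. $\square$

For $n=1$, (5) says that the multipliers $\mu_1,\dots,\mu_d$ of the fixed points of $f$ have mean $d-1+e$. Check it on $f=z^3+bz$. The roots of $f=y$ have $\sum z=0$ and $\sum z^2=-2b$, so $s=3(-2b)+3b=-3b$ and $e=-b$. The fixed points $0,\pm\sqrt{1-b}$ have multipliers $b,\,3-2b,\,3-2b$, with mean $2-b=d-1+e$.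

## 9. Degree two: the mean falls short by one

For $d=2$ we shall see that $e=0$, so the mean of the multipliers is $2^n-1$, and averaging alone gives only $\max|\lambda_i|\ge2^n-1$. The missing unit comes from combining (5) with (4).

**Proposition 1.** If $d=2$, $n\ge2$ and all $|\lambda_i|\le M=2^n$, then $f$ is conjugate to $z^2$.

*Proof.* **Step 1: coordinates in which the two identities are clean.** For $f=z^2+bz+c$ the two roots of $f=y$ have sum $-b$, so $s=2(-b)+2b=0$ and $\sum_i\lambda_i=M(M-1)$. The roots are simple, since otherwise $\mathrm{Re}\sum\lambda_i\le2+(M-2)M<M(M-1)$. Put $t_i=1-\lambda_i/M$ and $\kappa=M/(M-1)$. Then $|t_i-1|\le1$, equivalently $|t_i|^2\le2\,\mathrm{Re}\,t_i$, and $\sum t_i=1$. As $\lambda_i-1=(M-1)(1-\kappa t_i)$, (4) becomes $\sum_i1/(1-\kappa t_i)=0$.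

**Step 2: one index stands out.** We find a $t_1$ close to $1$ in real part. If $\mathrm{Re}(1-\kappa t_i)\ge0$ for all $i$, then $\mathrm{Re}\,1/(1-\kappa t_i)\ge0$ for all $i$. The sum being $0$, all these real parts vanish, so $\mathrm{Re}\,t_i=1/\kappa$ for all $i$ and $\mathrm{Re}\sum t_i=M/\kappa=M-1\ne1$. So, say, $\mathrm{Re}\,t_1>1/\kappa=1-1/M$. Let $\sigma=1-t_1=\sum_{i\ge2}t_i$. Then $|\sigma|\le1$, and since all $\mathrm{Re}\,t_i\ge0$,
$$0\le\mathrm{Re}\,t_i\le\mathrm{Re}\,\sigma<\frac1M\qquad(i\ge2).$$

**Step 3: an equation for $\sigma$.** The purpose is to compare a second-order quantity in the $t_i$ with a first-order one in $\sigma$. Since $1-\kappa t_1=1-\kappa+\kappa\sigma=(M\sigma-1)/(M-1)$, we have $\sum_{i\ge2}\frac1{1-\kappa t_i}=\frac{M-1}{1-M\sigma}$. Subtract $\sum_{i\ge2}(1+\kappa t_i)=M-1+\kappa\sigma$ and use $\frac1{1-x}-1-x=\frac{x^2}{1-x}$: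
$$\sum_{i\ge2}\frac{\kappa^2t_i^2}{1-\kappa t_i}=\sigma\Big(\frac{M(M-1)}{1-M\sigma}-\kappa\Big). \tag{6}$$
For $i\ge2$, $|1-\kappa t_i|\ge1-\kappa/M=\frac{M-2}{M-1}$, and $\sum_{i\ge2}|t_i|^2\le2\,\mathrm{Re}\,\sigma$. So the left side of (6) has modulus at most $A\,\mathrm{Re}\,\sigma$ with
$$A=\frac{2M^2}{(M-1)(M-2)}\le\frac{16}3\qquad(M\ge4).$$

**Step 4: $\sigma=0$.** Suppose $\sigma\ne0$ and put $\tau=M\sigma$, so $0\le\mathrm{Re}\,\tau<1$ and $0<|\tau|\le M$. From (6),
$$|\tau|\Big(\frac{M(M-1)}{|1-\tau|}-\kappa\Big)\le A\,\mathrm{Re}\,\tau, \tag{7}$$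
and $|1-\tau|^2=1-2\,\mathrm{Re}\,\tau+|\tau|^2\le1+|\tau|^2$. If $|\tau|\le1$, then $|1-\tau|\le\sqrt2$, $M(M-1)\ge12$ and $\kappa\le\frac43$, so the left side of (7) is at least $|\tau|(12/\sqrt2-4/3)>7|\tau|>A\,\mathrm{Re}\,\tau$: contradiction. If $|\tau|\ge1$, the left side is at least $q(|\tau|)$ with
$$q(x)=\frac{M(M-1)x}{\sqrt{1+x^2}}-\kappa x .$$
This is concave on $x>0$, because $x/\sqrt{1+x^2}$ has the decreasing derivative $(1+x^2)^{-3/2}$. So on $[1,M]$ it is at least $\min(q(1),q(M))$. Here $q(1)>7$ as before. Since $M/\sqrt{1+M^2}\ge4/\sqrt{17}>0.97$, $q(M)\ge M(0.97(M-1)-1.334)\ge4\cdot1.576>6$. But $A\,\mathrm{Re}\,\tau<16/3$: contradiction.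

**Step 5: reading off $f$.** As $\sigma=0$, we get $\mathrm{Re}\,t_i=0$, hence $t_i=0$, for $i\ge2$, and $t_1=1$. That is, $\lambda_1=0$ and $\lambda_i=M$ for $i\ge2$. All points of the cycle of $\xi_1$ have multiplier $0$, so the cycle is $\{\xi_1\}$: $f(\xi_1)=\xi_1$ and $f'(\xi_1)=0$. Hence $f(z)=\xi_1+(z-\xi_1)^2$ is conjugate to $z^2$. $\square$

## 10. Degree at least three, small cases

**Proposition 2.** If $d\ge3$ and $n\ge2$, some $|\lambda_i|>2^n$.

Suppose, from here to the end of Section 12, that all $|\lambda_i|\le2^n$. A fixed point of $f$ with multiplier $\mu$ has multiplier $\mu^n$ for $f^n$, so $|\mu_i|\le2$. Applying (5) with exponent $1$ and with exponent $n$,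
$$|d-1+e|\le2,\qquad|d^n-1+e^n|\le2^n. \tag{8}$$
The first approach is to contradict (8). It works for $n=2$ but not for odd $n$: the number $e=-(d^n-1)^{1/n}$ lies in $(-d,-(d-1)]$, because $(d-1)^n\le d^n-1$, so it satisfies both inequalities, the second with left side $0$. So (8) does not suffice in general.

**Case $n=2$.** Here (8) alone gives a contradiction. Let $e=-(d-1)+m$, $|m|\le2$. Then
$$e^2+d^2-1=2(d-1)(d-m)+m^2 .$$
For $d\ge4$ its modulus is at least $2(d-1)(d-2)-4\ge8>4$, a contradiction. For $d=3$ it equals $(m-2)^2+8$, so $\mathrm{Re}(m-2)^2\le-4$. With $m-2=\alpha+i\beta$ this says $\beta^2\ge\alpha^2+4$, while $|m|\le2$ says $(\alpha+2)^2+\beta^2\le4$. Together $2\alpha^2+4\alpha+4\le0$, which is impossible since $2\alpha^2+4\alpha+4=2(\alpha+1)^2+2$.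

**Case $n=3$, $d=3$.** Here (8) locates $e$, and then (4) for the three fixed points of $f$ itself gives the contradiction. By (8), $|26+e^3|\le8$, so $|e|\ge18^{1/3}>2.62$ and $|\arg(-e^3)|\le\arcsin\frac4{13}<18^\circ$. So $\arg(-e)$ is within $6^\circ$ of $0$ or $\pm120^\circ$. In the latter cases $\mathrm{Re}\,e>0$ and $|2+e|>2$, contradicting (8). So $\mathrm{Re}\,e<-2.62\cos6^\circ+0.001<-2.6$, and
$$\mathrm{Re}\sum_{i=1}^3\mu_i=3(2+\mathrm{Re}\,e)<-1.8 .$$
A multiple fixed point of $f$ would give $\mathrm{Re}\sum\mu_i\ge1+1-2=0$. So the fixed points are simple and $\sum1/(1-\mu_i)=0$. If all $\mathrm{Re}\,\mu_i\le1$, then all $\mathrm{Re}\frac1{1-\mu_i}\ge0$, hence all are $0$ and all $\mathrm{Re}\,\mu_i=1$, a contradiction. So let $\mathrm{Re}\,\mu_1>1$. Put $y=\mu_1-1$, $\tau=\mathrm{Re}\,y\in(0,1]$, and $v_i=1-\mu_i$, $x_i=\mathrm{Re}\,v_i\le3$ for $i=2,3$, so that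
$$\frac1y=\frac1{v_2}+\frac1{v_3}.$$
Now $x_2+x_3=2-\mathrm{Re}\sum\mu_i+\mathrm{Re}\,\mu_1>4.8+\tau$, so each $x_i>1.8+\tau$. From $|v_i-1|\le2$ we get $|v_i|^2\le3+2x_i$, so $\mathrm{Re}(1/v_i)=x_i/|v_i|^2\ge x_i/(3+2x_i)=\frac12-\frac{3/2}{3+2x_i}$, which is increasing and concave in $x_i$. Also $|1/v_i|\le1/x_i$, decreasing and convex. On the triangle $\{x_2,x_3\le3,\ x_2+x_3\ge4.8+\tau\}$ the concave function $\sum x_i/(3+2x_i)$ attains its minimum, and the convex function $\sum1/x_i$ its maximum, at a vertex. The vertices are $(3,3)$, $(3,1.8+\tau)$, $(1.8+\tau,3)$, so by monotonicity and symmetry both are attained at $(3,1.8+\tau)$. Hence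
$$\mathrm{Re}\frac1y\ge\frac13+\frac{1.8+\tau}{6.6+2\tau},\qquad\Big|\frac1y\Big|\le\frac13+\frac1{1.8+\tau}.$$
Since $\tau=\mathrm{Re}(1/y)/|1/y|^2$,
$$\tau\ge\psi_0(\tau):=\Big(\frac13+\frac{1.8+\tau}{6.6+2\tau}\Big)\Big/\Big(\frac13+\frac1{1.8+\tau}\Big)^2,$$
and $\psi_0$ is increasing. So $\tau\ge\psi_0(0)>0.76$, and then $\tau\ge\psi_0(0.76)>1.2$, contradicting $\tau\le1$.

## 11. Degree at least three: averaging logarithms

Let now $n\ge3$, $d\ge3$, $(n,d)\ne(3,3)$. Since arithmetic means can cancel, look at the geometric mean. Let $c$ run through the $d-1$ critical points of $f$, with multiplicity. As $f'(z)=d\prod_c(z-c)$,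
$$\prod_{i=1}^M|f'(\xi_i)|=d^M\prod_c|P(c)| .$$
If no $|P(c)|$ were small, the typical $|f'(\xi_i)|$ would be about $d$ or more, far above $2$. This stops where a fixed point of $f^n$ is at or near a critical point: for $f=z^d$ we have $P(0)=0$ and both sides vanish. The way past is the remark that
$$P'(c)=(f^n)'(c)-1=-1 .$$
So only *one* root of $P$ can be to blame for a small $|P(c)|$. We remove its cycle, at most $n$ roots for each critical point, hence at most $n(d-1)$ of the $d^n$ roots in all. The price is that we must bound distances between the removed roots and the critical points from above.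

**Step 1: distances, via Green's function.** This step supplies that upper bound. Let $g(z)=\lim_jd^{-j}\log^+|f^j(z)|$ be the Green function of the basin of $\infty$ (extended by $0$). It is continuous and $g\circ f=d\,g$. Put $G=\max_cg(c)\ge0$. By the theory of Böttcher coordinates (Milnor, *Dynamics in One Complex Variable*, §9) there is an inverse Böttcher map $\psi$, univalent in $|w|>e^G$ and mapping onto $\{g>G\}$, with
$$\psi(w)=w+O(1)\ (w\to\infty),\qquad g(\psi(w))=\log|w|,\qquad f(\psi(w))=\psi(w^d).$$
The compact set $L=\{g\le G\}$ contains all $\xi_i$ (bounded orbits, so $g(\xi_i)=0$) and all critical points. For example, $f=z^2-2$ has $\psi(w)=w+1/w$, because $(w+1/w)^2-2=w^2+1/w^2$; here $G=0$ and $L=[-2,2]$.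

For $a\in L$ the function $k(x)=e^{-G}(\psi(e^Gx)-a)$ is univalent and zero-free in $|x|>1$, and $k(x)=x+O(1)$. So $u\mapsto1/k(1/u)$ is univalent in the unit disc with value $0$ and derivative $1$ at $0$: it belongs to the class $S$. The growth theorem for $h\in S$, $\frac{|u|}{(1+|u|)^2}\le|h(u)|\le\frac{|u|}{(1-|u|)^2}$, gives
$$|x|(1-|x|^{-1})^2\le|k(x)|\le|x|(1+|x|^{-1})^2\qquad(|x|>1). \tag{9}$$
Consequently $\operatorname{diam}L\le4e^G$. Indeed, for $a\in L$ a point $b\in L$ of maximal distance from $a$ lies in $\partial L$, so $b=\lim z_j$ with $z_j=\psi(w_j)\notin L$. Then $g(b)\le G<g(z_j)\to g(b)$, so $|w_j|=e^{g(z_j)}\to e^G$, and (9) gives $|b-a|\le4e^G$. The interval $[-2,2]$ with $G=0$ gives equality.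

**Step 2: one root per critical point.** We make precise that only one root is to blame. Let $i(c)$ be an index with $|c-\xi_{i(c)}|$ minimal, one for each copy of each critical point. Then
$$\prod_{i\ne i(c)}|c-\xi_i|\ge\frac1M. \tag{10}$$
If $P(c)=0$, then $c=\xi_{i(c)}$ and the product is $|P'(c)|=1$. Otherwise
$$1=|P'(c)|=|P(c)|\,\Big|\sum_i\frac1{c-\xi_i}\Big|\le\frac{M\,|P(c)|}{|c-\xi_{i(c)}|},$$
which is (10). Moreover, if $c=\xi_i$ then this root is simple, as $P'(c)\ne0$, so $i=i(c)$. Thus $\xi_i\ne c$ whenever $i\ne i(c)$. For $f=z^d$ we have $c=0=\xi_{i(c)}$, the other roots have modulus $1$, and the product is $1$.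

**Step 3: removing whole cycles.** To pass from $\lambda_i$ to $f'(\xi_i)$ we need a set of indices invariant under $f$. The map $f$ permutes the distinct fixed points of $f^n$ and preserves their multiplicities as roots of $P$. If $\lambda\ne1$, the multiplicity is $1$ along the whole cycle. If $\lambda=1$, then $f'\ne0$ along the cycle, so $f$ is locally biholomorphic there and conjugates the germs of $f^n$ at consecutive points. Labelling the copies of each root and letting $f$ preserve the labels, we get a permutation $\pi$ of the indices with $f(\xi_i)=\xi_{\pi(i)}$ and $\pi^n=\mathrm{id}$. So $\lambda_i=\prod_{j=0}^{n-1}f'(\xi_{\pi^j(i)})$.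

Let $E$ be the union of the $\pi$-orbits of the indices $i(c)$. Then $|E|\le\ell:=n(d-1)$. If $i\notin E$, then $\xi_i\ne c$ for all $c$. Since the complement of $E$ is $\pi$-invariant,
$$\sum_{i\notin E}\log|\lambda_i|=n\sum_{i\notin E}\log|f'(\xi_i)|=n\Big[(M-|E|)\log d+\sum_cS(c)\Big],\quad S(c)=\sum_{i\notin E}\log|\xi_i-c| .$$
As $|\lambda_i|\le2^n$ and $|E|\le\ell$, this yields
$$(M-\ell)\log\frac d2\le(M-|E|)\log\frac d2\le-\sum_cS(c). \tag{11}$$

**Step 4: two bounds for $-S(c)$.** The first is general, the second takes care of large $G$. By (10), which says $\sum_{i\ne i(c)}\log|\xi_i-c|\ge-n\log d$,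
$$-S(c)\le n\log d+\sum_{i\in E,\,i\ne i(c)}\log|\xi_i-c|. \tag{12}$$
Now let $G>\frac1{M-1}$ and choose $c^*$ with $g(c^*)=G$. Then $g(f^n(c^*))=MG>G$, and (9) with $a=c^*$, $|x|=e^{(M-1)G}$ gives
$$|P(c^*)|=|f^n(c^*)-c^*|\ge e^{MG}(1-e^{-(M-1)G})^2 .$$
As $(M-1)G>1$ and $-2\log(1-e^{-1})<0.92$,
$$-S(c^*)=-\log|P(c^*)|+\sum_{i\in E}\log|\xi_i-c^*|\le-MG+0.92+\sum_{i\in E}\log|\xi_i-c^*|. \tag{13}$$
All terms are finite, because $g(c^*)>0=g(\xi_i)$.

**Step 5: a criterion free of $G$.** We reduce everything to one numerical inequality. Suppose we know, for some constant $T_0$, that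
$$T:=\sum_c\ \sum_{i\in E,\,i\ne i(c)}\log|\xi_i-c|\le T_0+QG,\qquad Q:=(d-1)(\ell-1). \tag{14}$$
Then
$$(M-\ell)\log\frac d2\le(d-1)n\log d+T_0+\frac Q{M-1}. \tag{15}$$

First, $Q+1<d^n=M$ for $n\ge3$, $d\ge3$. For $n=3$ this reads $3d^2-7d+5<d^3$, and $d^3-3d^2+7d-5=(d-1)(d^2-2d+5)>0$. Passing from $n$ to $n+1$ the left side grows by $(d-1)^2\le(d-1)d^n$, the growth of the right side.

If $G\le\frac1{M-1}$, insert (12) for all $c$ into (11) and use (14): this is (15). If $G>\frac1{M-1}$, use (13) for one copy of $c^*$ and (12) for the other $d-2$ critical points. In (13) the sum contains the additional term $\log|\xi_{i(c^*)}-c^*|\le\log4+G$, by Step 1. So (11) gives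
$$(M-\ell)\log\frac d2\le(d-2)n\log d+T_0+QG+(\log4+G)-MG+0.92 .$$
Since $Q+1<M$ and $\log4+0.92<2.31<n\log d$, the right side is at most $(d-1)n\log d+T_0$, and (15) holds again.

It remains to find $T_0$ and contradict (15).

## 12. The final inequality

**Step 1: all cases except $(n,d)=(3,4)$.** Here the crude bound $|\xi_i-c|\le4e^G$ is enough. We treat $n\ge3,\ d\ge5$ and $n\ge4,\ d\in\{3,4\}$. For each of the $d-1$ critical points the inner sum in (14) has $|E|-1\le\ell-1$ terms, each at most $\log4+G$. So (14) holds with $T_0=Q\log4$. Here $M\ge81$, so $\log4+\frac1{M-1}<1.4$, and (15) would give $\Lambda(n,d)\le\mathcal R(n,d)$ with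
$$\Lambda(n,d)=(d^n-n(d-1))\log\frac d2,\qquad\mathcal R(n,d)=(d-1)\big[n\log d+1.4(n(d-1)-1)\big].$$
But
$$\Lambda(4,3)=73\log\tfrac32>29.5>28.4>\mathcal R(4,3),$$
$$\Lambda(4,4)=244\log2>169>63>\mathcal R(4,4),$$
$$\Lambda(3,5)=113\log\tfrac52>103>81>\mathcal R(3,5).$$
For $d\ge6$ we have $\log\frac d2>1$ and $\log d\le d/3$, so
$$\Lambda(3,d)>d^3-3d+3\ge6d^2-3d+3>5.2d^2-10.8d+5.6=(d-1)(5.2d-5.6)\ge\mathcal R(3,d).$$
So $\Lambda>\mathcal R$ at the smallest $n$ for each $d$. For larger $n$ we use induction. For $n\ge3$, $\Lambda(n+1,d)\ge3\Lambda(n,d)$, because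
$$d^{n+1}-(n+1)(d-1)-3\big(d^n-n(d-1)\big)=(d-3)d^n+(2n-1)(d-1)\ge0 .$$
And $\mathcal R(n+1,d)\le2\mathcal R(n,d)$, because
$$\frac{2\mathcal R(n,d)-\mathcal R(n+1,d)}{d-1}=(n-1)\log d+1.4\big((n-1)(d-1)-1\big)\ge0 .$$
Hence $\Lambda>\mathcal R$ in all these cases, a contradiction.

**Step 2: a derivative bound for $(n,d)=(3,4)$.** Here $M=64$, $\ell=9$, $Q=24$, and the crude choice $T_0=24\log4$ is not enough: the left side of (15) is $55\log2<39$, the right side exceeds $9\log4+24\log4>45$. We improve it by bounding $|f'|=4\prod_c|z-c|$ on $L$ as a whole instead of factor by factor.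

The map $k(x)=x+b_0+\sum_{m\ge1}b_mx^{-m}$ of Section 11, Step 1, is univalent in $|x|>1$, so the area theorem gives $\sum m|b_m|^2\le1$. By Cauchy–Schwarz, for $|x|=\varrho>1$,
$$|k'(x)-1|\le\Big(\sum_{m\ge1}m|b_m|^2\Big)^{1/2}\Big(\sum_{m\ge1}m\varrho^{-2m-2}\Big)^{1/2}\le\frac1{\varrho^2-1},$$
where $\sum_{m\ge1}mq^{m+1}=q^2/(1-q)^2$ with $q=\varrho^{-2}$ was used. Let $x_0=\sqrt3$ and $|w|=e^Gx_0$. Then $|\psi'(w)|=|k'(e^{-G}w)|\ge1-\frac12=\frac12$. As $|w^4|e^{-G}=e^{3G}x_0^4\ge9$, also $|\psi'(w^4)|\le1+\frac1{80}$. Differentiating $f(\psi(w))=\psi(w^4)$,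
$$|f'(\psi(w))|=\frac{4|w|^3|\psi'(w^4)|}{|\psi'(w)|}\le4\cdot3\sqrt3\,e^{3G}\cdot2\cdot\frac{81}{80}<42.4\,e^{3G}.$$
The curve $\{\psi(w):|w|=e^Gx_0\}$ is the boundary of the compact set $\{g\le G+\log x_0\}\supset L$, so by the maximum principle $|f'|\le42.4\,e^{3G}$ on $L$.

**Step 3: the case $(3,4)$.** We regroup $T$ by roots instead of by critical points. Let $J=\{i(c)\}$ (a set of indices) and $j=|J|\le3$, so $|E|\le3j$. Write
$$T=\sum_{i\in E}\ \sum_{c:\,i(c)\ne i}\log|\xi_i-c| .$$
For $i\in J$ at least one of the three critical points has $i(c)=i$, so the inner sum has at most two terms and is at most $2(\log4+G)$. For $i\in E\setminus J$ the inner sum runs over all $c$ and equals $\log|f'(\xi_i)/4|\le\log10.6+3G$. As $|E\setminus J|\le2j\le6$,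
$$T\le6(\log4+G)+6(\log10.6+3G)\le22.5+24G .$$
So (14) holds with $T_0=22.5$, since $Q=24$. Then (15) would give
$$38.1<55\log2\le3\log64+22.5+\frac{24}{63}<35.5,$$
a contradiction. This completes the proof of Proposition 2. $\square$

The polynomial half of Theorem 3 follows. If $F$ is a polynomial of degree $d\ge3$, some $|\lambda|>2^n$ by Proposition 2. If $d=2$ and all $|\lambda|\le2^n$, then $F$ is conjugate to $z^2$ by Proposition 1, and $z^2$ has multipliers equal to $2^n$ by Section 1; so in every case some $|\lambda|\ge2^n$. With Section 6, Theorem 3 is proved, and by Section 7 so are Theorem 2 and Theorem 1.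

## 13. The bound $2^n$ itself: Theorem 4

**Proof of (b).** This part rereads the blow-up with the equality case of Theorem 3. If $\limsup_k\Lambda_k(r)\le2^n$, then $\Lambda_k(r)\le2^n+1$ for large $k$, and Step 1 of Section 7 applies to any subsequence. By (3) all fixed points of $F^n$ have $|\lambda|\le2^n$, so by Theorem 3 $F$ is a polynomial and $F=A\circ z^2\circ A^{-1}$ with $A$ affine. Put $L_k(y)=p_k+\rho_kA(y)$. Then $q_k=p_k+\rho_kA(0)\to a$ and $\alpha_k=\rho_kA'\to0$, and $L_k^{-1}\circ f_k\circ L_k=A^{-1}\circ F_k\circ A\to z^2$ locally uniformly on $\mathbb C$. $\square$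

**Proof of (a).** We perturb $kz^2$ so that all multipliers drop strictly below $2^n$, by an amount tending to $0$. Let $N=2^n-1$, let $D$ be the unit disc, and
$$f_k(z)=kz^2\Big(1-\frac{z^N}4\Big).$$
Since $f_k(0)=0$ and $|f_k(z)|\ge\frac34k|z|^2$ on $D$, no subsequence converges locally uniformly near $0$.

**Step 1: locating the fixed points.** We confine them to a small disc and count them. If $\frac4{3k}<|z|<1$, then $|f_k(z)|>|z|$. Iterating, as long as the orbit stays in $D$, we see that every fixed point of $f_k^n$ satisfies $|z|\le\frac4{3k}$. With $x=kz$, $f_k$ becomes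
$$h(x)=x^2(1-\delta x^N),\qquad\delta=\tfrac14k^{-N}\to0,$$
and the fixed points lie in $|x|\le\frac43$. On $|x|\le\frac32$, $h^n(x)\to x^{2^n}$ uniformly as $k\to\infty$. So for large $k$, by Rouché, $h^n(x)-x$ has exactly $2^n$ zeros in $|x|<\frac32$, as $x^{2^n}-x$ does.

**Step 2: finding all of them.** We exhibit $2^n$ fixed points. The function $\rho\mapsto\rho(1-\delta\rho^N)-1$ is $-\delta<0$ at $\rho=1$ and positive at $\rho=1+2\delta$ when $\delta$ is small. So it has a root $\rho\in(1,1+2\delta)$, and $\rho\to1$ as $k\to\infty$. It satisfies $\rho-1=\delta\rho^{N+1}$. For $\zeta^N=1$,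
$$h(\rho\zeta)=\rho^2\zeta^2(1-\delta\rho^N)=\rho\zeta^2 .$$
As $\zeta^2$ is again an $N$-th root of unity, this can be repeated, and $h^n(\rho\zeta)=\rho\zeta^{2^n}=\rho\zeta^{N+1}=\rho\zeta$. Thus the $2^n$ fixed points are $0$, with multiplier $0$, and the $N$ points $\rho\zeta$.

**Step 3: their multipliers.** We check the strict inequality. Since $h'(x)=2x-(N+2)\delta x^{N+1}$ and $\zeta^{N+1}=\zeta$, for large $k$
$$|h'(\rho\zeta)|=2\rho-(N+2)\delta\rho^{N+1}=2\rho-(N+2)(\rho-1)=2-N(\rho-1)\in(0,2).$$
The orbit of $\rho\zeta$ consists of points of the same form, so its multiplier has modulus $(2-N(\rho-1))^n<2^n$. Hence, for a suitable $k_0$, the family $\{f_k\}_{k\ge k_0}$ is not normal, although $|(f_k^n)'(\xi)|<2^n$ at all fixed points $\xi$ of $f_k^n$. $\square$
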